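\title{The Artinian Geller conjecture: a counterexample, and the case of algebras defined over $\overline{\mathbb Q}$}

\begin{abstract}
Let $K$ be an algebraically closed field of characteristic zero. The Artinian Geller conjecture asserts that a subalgebra $A$ of a finite-dimensional principal ideal $K$-algebra $B$ is itself a principal ideal algebra as soon as $K_2(A)\to K_2(B)$ is injective. We show that the conjecture is false whenever $K$ has transcendence degree at least $28$ over $\mathbb Q$, for instance for $K=\mathbb C$. The counterexamples are explicit local algebras whose maximal ideal needs $8$ generators; they are built from $16$ lines in $K^8$. We also prove that the conclusion of the conjecture holds when $A$ is defined over $\overline{\mathbb Q}$, so that the conjecture is true for $K=\overline{\mathbb Q}$. Both proofs take place in absolute K\"ahler differentials.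
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is an algebraically closed field of characteristic zero and rings are commutative. In the conjecture below, $K$-algebras are essentially of finite type over $K$; this is automatic for the algebras it concerns, which are finite-dimensional, that is, finite over $K$. A $K$-algebra is a \emph{principal ideal algebra} if each of its ideals is principal, and $K_2(R)$ is Quillen's $K_2$ of the ring $R$. The following conjecture is taken from Krishna's paper \cite{Krishna}.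

\begin{quote}
\textbf{Artinian Geller conjecture.} \emph{Let $A$ be a subalgebra of a finite-dimensional principal ideal $K$-algebra $B$. If the map $K_2(A)\to K_2(B)$ induced by the inclusion is injective, then $A$ is a principal ideal algebra.}
\end{quote}

Such an algebra $B$ is a product of truncated polynomial rings $K[t]/(t^m)$, and a local $A$ with maximal ideal $\mathfrak m$ is a principal ideal algebra exactly when $\dim_K\mathfrak m/\mathfrak m^2\le 1$ (Lemma~\ref{lem:artin}). So the conjecture says that two independent directions in $\mathfrak m/\mathfrak m^2$ always produce an element of $K_2(A)$ that dies in $K_2(B)$.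

A theorem of Bloch, recalled in Section~\ref{sec:forms}, turns this into a question about differential forms. Write $\Omega^1_R=\Omega^1_{R/\mathbb Z}$ for the \emph{absolute} K\"ahler differentials of a ring $R$. For local $A$, the kernel of $K_2(A)\to K_2(B)$ is isomorphic to the group of classes in $\Omega^1_A/dA$ that vanish in $\Omega^1_{A/\mathfrak m}/d(A/\mathfrak m)$ and in $\Omega^1_B/dB$. Suppose for a moment that differentials were taken relative to $K$. On $K[t]/(t^m)$ every relative $1$-form is exact, because $t^j\,dt=d(t^{j+1})/(j+1)$. On the other hand, let $A=T/\mathfrak a$ with $T=K[x_1,\dots,x_r]$, $r\ge2$, $\mathfrak n=(x_1,\dots,x_r)$ and $\mathfrak a\subset\mathfrak n^2$. Then $x_1\,dx_2$ is not exact on $A$. Otherwise $x_1\,dx_2=dG+\sum_jf_j\,dx_j$ on $T$ with $f_j\in\mathfrak a$, and $dx_1\wedge dx_2=\sum_j df_j\wedge dx_j$ would have its coefficients in $\mathfrak n$. For $K=\overline{\mathbb Q}$ absolute and relative differentials coincide, and these few lines prove the conjecture for local $A$. One would guess that it holds in general.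

For larger $K$, however, $\Omega^1_K\neq0$, and $B$ has room to detect forms on $A$. Under $x_1\mapsto t$, $x_2\mapsto ct$ the form $x_1\,dx_2-x_2\,dx_1$ goes to $t^2\,dc$, which is not exact on $K[t]/(t^3)$ when $c$ is transcendental (Example~\ref{ex:trunc}). The question is whether finitely many such maps can detect every class at once. They can.

\begin{theorem}\label{thm:counter}
Let $\operatorname{trdeg}_{\mathbb Q}K\ge 28$ and $n\ge 3$. There is a local subalgebra $A$ of the principal ideal algebra $B=\prod_{i=1}^{16}K[t]/(t^n)$ whose maximal ideal needs $8$ generators, so that $A$ is not a principal ideal algebra, and for which $K_2(A)\to K_2(B)$ is injective. Moreover, $\Omega^1_A\to\Omega^1_B$ is injective.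
\end{theorem}

Thus the conjecture is false, for instance over $\mathbb C$. The transcendental elements have to enter the structure of $A$ itself; it is not enough that they enter the embedding in $B$.

\begin{theorem}\label{thm:qbar}
Let $\overline{\mathbb Q}\subset K$ be the algebraic closure of $\mathbb Q$ in $K$. Let $A$ be a subalgebra of a finite-dimensional principal ideal $K$-algebra $B$, with $A\cong A_0\otimes_{\overline{\mathbb Q}}K$ for some $\overline{\mathbb Q}$-algebra $A_0$. If $K_2(A)\to K_2(B)$ is injective, then $A$ is a principal ideal algebra.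
\end{theorem}

For $K=\overline{\mathbb Q}$ one can take $A_0=A$, so the conjecture is true over $\overline{\mathbb Q}$; for any $K$, no counterexample $A$ is definable over $\overline{\mathbb Q}$. We do not settle the fields with $1\le\operatorname{trdeg}_{\mathbb Q}K\le27$, nor the variant of the conjecture in which $B$ is required to be local.

Section~\ref{sec:lines} studies the algebras attached to finitely many lines through the origin and isolates three conditions that imply injectivity. Section~\ref{sec:frames} constructs $16$ lines in $K^8$ that satisfy them. Section~\ref{sec:qbar} proves Theorem~\ref{thm:qbar}; it uses only Section~\ref{sec:forms}.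

\section{From $K_2$ to differential forms}\label{sec:forms}

\subsection{Finite-dimensional algebras}

\begin{lemma}\label{lem:artin}
Let $k$ be an algebraically closed field.
\begin{enumerate}
\item[(a)] Let $A$ be a finite-dimensional local $k$-algebra with maximal ideal $\mathfrak m$, and let $r=\dim_k\mathfrak m/\mathfrak m^2$. Then $A\cong T/\mathfrak a$ with $T=k[x_1,\dots,x_r]$ and $\mathfrak n^p\subset\mathfrak a\subset\mathfrak n^2$ for some $p$, where $\mathfrak n=(x_1,\dots,x_r)$. The algebra $A$ is a principal ideal algebra if and only if $r\le1$, and then $A\cong k[t]/(t^m)$ for some $m\ge1$.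
\item[(b)] A finite-dimensional $k$-algebra is a finite product of local ones, and it is a principal ideal algebra if and only if each factor is.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The residue field is finite over $k$, hence equal to $k$, and $\mathfrak m^p=0$ for some $p$. Send the $x_j$ to lifts of a basis of $\mathfrak m/\mathfrak m^2$. The monomials of degree $j$ then span $\mathfrak m^j/\mathfrak m^{j+1}$, so $T\to A$ is onto. Its kernel contains $\mathfrak n^p$. An element of the kernel has no constant term, because $\mathfrak n$ maps into $\mathfrak m$, and then no linear term, by the choice of the basis. If $\mathfrak m$ is principal, then $r\le1$. If $r\le1$, then $A$ is a quotient of $k[t]$ in which $t$ is nilpotent, so $A\cong k[t]/(t^m)$, and all its ideals are principal.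

(b) The first claim is the structure theorem for Artinian rings. The second holds because an ideal of a finite product is a product of ideals.
\end{proof}

\subsection{K\"ahler differentials}

The module $\Omega^1_R$ is the target of the universal derivation $d\colon R\to\Omega^1_R$. We put $\Omega^p_R=\Lambda^p_R\Omega^1_R$, with the de Rham differential $d(a_0\,da_1\wedge\dots\wedge da_p)=da_0\wedge\dots\wedge da_p$. For a $\mathbb Q$-algebra, $\Omega^\bullet_R=\Omega^\bullet_{R/\mathbb Q}$. For an algebra $R$ over a ring $R'$, the relative module $\Omega^1_{R/R'}$ is the quotient of $\Omega^1_R$ by $R\,dR'$. We use the following textbook facts.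
\begin{enumerate}
\item[(D1)] \emph{Quotients.} If $\bar R=R/I$, then $\Omega^1_R\to\Omega^1_{\bar R}$ is onto with kernel $I\Omega^1_R+R\,dI$. This kernel equals $I\Omega^1_R+dI$, since $h\,df=d(hf)-f\,dh$. The same holds for relative differentials.
\item[(D2)] \emph{Polynomial rings.} Let $L$ be a field, $P=L[X_1,\dots,X_r]$ and $V=\bigoplus_jL\,dX_j$. Then $\Omega^1_P=(P\otimes_L\Omega^1_L)\oplus(P\otimes_LV)$ and $\Omega^1_{P/L}=P\otimes_LV$. For $F=\sum c_\alpha X^\alpha$ we have $dF=F^\delta+d_{\mathrm{rel}}F$, where $F^\delta=\sum X^\alpha\otimes dc_\alpha$ and $d_{\mathrm{rel}}F=\sum_j\partial_jF\,dX_j$.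
\item[(D3)] \emph{Fields of characteristic zero.} If $s_1,\dots,s_m\in L$ are algebraically independent over $\mathbb Q$, then $ds_1,\dots,ds_m$ are linearly independent over $L$ in $\Omega^1_L$. If $a\in L$ is algebraic over $\mathbb Q$, then $da=0$: differentiate the minimal equation. In particular $\Omega^1_{\overline{\mathbb Q}}=0$, and $\Omega^\bullet_R=\Omega^\bullet_{R/\overline{\mathbb Q}}$ for a $\overline{\mathbb Q}$-algebra $R$.
\item[(D4)] \emph{Products and base change.} $\Omega^p_{R\times R'}=\Omega^p_R\times\Omega^p_{R'}$. If $k\subset K$ are fields and $A=A_0\otimes_kK$, then $\Omega^1_{A/K}=\Omega^1_{A_0/k}\otimes_kK$, and the differential is $d\otimes1$.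
\end{enumerate}

\subsection{Bloch's theorem}

We use two properties of the functor $K_2$ from rings to abelian groups: it commutes with finite products, and it satisfies the next theorem. For an ideal $I\subset R$ with quotient $\bar R=R/I$ put
\[
K_2(R,I)=\ker\bigl(K_2(R)\to K_2(\bar R)\bigr),\qquad HC_1(R,I)=\ker\bigl(\Omega^1_R/dR\to\Omega^1_{\bar R}/d\bar R\bigr).
\]

\begin{theorem}[Bloch \cite{Bloch}]\label{thm:bloch}
Let $R$ be a commutative $\mathbb Q$-algebra and $I$ a nilpotent ideal such that $R\to R/I$ has a ring section. Then $K_2(R,I)\cong HC_1(R,I)$, naturally in the pair $(R,I)$.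
\end{theorem}

This is also the case $n=2$ of Goodwillie's isomorphism $K_n(R,I)\cong HC_{n-1}(R,I)$, combined with $HC_1(R)=\Omega^1_R/dR$ for commutative $R$. Bloch's formulation uses the group $\Omega^1_{R,I}/dI$, where $\Omega^1_{R,I}=\ker(\Omega^1_R\to\Omega^1_{\bar R})$. It is the same group. If $\omega\in\Omega^1_R$ maps to $d\bar a$, then $\omega-da\in\Omega^1_{R,I}$ for a lift $a$ of $\bar a$; so $\Omega^1_{R,I}\to HC_1(R,I)$ is onto. If $da\in\Omega^1_{R,I}$, write $a=s(\bar a)+b$ with $s$ the section and $b\in I$. Then $d\,s(\bar a)=s_*(d\bar a)=0$, so $da=db\in dI$.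

\begin{lemma}\label{lem:reduction}
Let $A$ be a finite-dimensional local $K$-algebra with maximal ideal $\mathfrak m$, let $B=\prod_{i=1}^sK[t]/(t^{n_i})$ with $s\ge1$ and radical $J=\prod_i(t)$, and let $A\to B$ be a $K$-algebra map. Then
\[
\ker\bigl(K_2(A)\to K_2(B)\bigr)\cong\ker\bigl(HC_1(A,\mathfrak m)\to HC_1(B,J)\bigr).
\]
\end{lemma}

\begin{proof}
The map sends the nilpotent ideal $\mathfrak m$ into $J$ and induces the diagonal $K=A/\mathfrak m\to B/J=K^s$. The diagonal $K_2(K)\to K_2(K^s)=K_2(K)^s$ is injective, so an element of $K_2(A)$ that dies in $K_2(B)$ dies in $K_2(A/\mathfrak m)$. The kernel on the left is therefore the kernel of $K_2(A,\mathfrak m)\to K_2(B,J)$. The inclusions $K\to A$ and $K^s\to B$ are ring sections, so Theorem~\ref{thm:bloch} applies to both pairs.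
\end{proof}

\subsection{Graded algebras}

The quotient $\Omega^1_R/dR$ is awkward because $dR$ is not a submodule. For graded rings we replace it by a natural complement of $dR$.

Let $R=\bigoplus_{w\ge0}R_w$ be a graded $\mathbb Q$-algebra and $R_+=\bigoplus_{w\ge1}R_w$. The modules $\Omega^p_R$ are graded by \emph{weight}: for homogeneous $a_j$, the weight of $a_0\,da_1\wedge\dots\wedge da_p$ is the sum of the degrees. Let $e$ be the Euler derivation, $e(a)=wa$ for $a\in R_w$. The contraction $\iota$ with $e$ is the $R$-linear antiderivation of degree $-1$ of $\Omega^\bullet_R$ with $\iota(da)=e(a)$; for example $\iota(da\wedge db)=e(a)\,db-e(b)\,da$. Both $d$ and $\iota$ preserve weights and commute with graded homomorphisms. Put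
\[
N_w(R)=\ker\bigl(\iota\colon\Omega^1_{R,w}\to R_w\bigr).
\]

\begin{lemma}\label{lem:graded}
\begin{enumerate}
\item[(a)] On $\Omega^p_{R,w}$ the operator $d\iota+\iota d$ is multiplication by $w$. The same holds on the relative forms $\Omega^p_{R/R_0}$. In particular, a closed form of weight $w\ge1$ is exact.
\item[(b)] For $w\ge1$ we have $\Omega^1_{R,w}=dR_w\oplus N_w(R)$, and the projection to $N_w(R)$ is $\omega\mapsto\omega-\frac1wd\iota\omega$.
\item[(c)] $HC_1(R,R_+)\cong\bigoplus_{w\ge1}N_w(R)$, naturally for graded homomorphisms.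
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The operator $D=d\iota+\iota d$ is a derivation of degree $0$ of $\Omega^\bullet_R$. It commutes with $d$ because $d^2=0$, and it equals $e$ on $R$. So it multiplies $a_0\,da_1\wedge\dots\wedge da_p$ by the sum of the degrees. Since $e(R_0)=0$, the argument also works relative to $R_0$. If $d\omega=0$ and $\omega$ has weight $w\ge1$, then $\omega=d(\frac1w\iota\omega)$.

(b) For $a\in R_w$ we have $\iota\,da=wa$. Hence $\iota(\omega-\frac1wd\iota\omega)=\iota\omega-\iota\omega=0$, and $dR_w\cap N_w(R)=0$.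

(c) The weight-$0$ part of $\Omega^1_R$ is spanned by the forms $a\,db$ with $a,b\in R_0$, so $\Omega^1_{R_0}\to\Omega^1_{R,0}$ is onto. It is injective because $R\to R/R_+=R_0$ is a retraction of the inclusion. Thus $\Omega^1_R/dR\to\Omega^1_{R_0}/dR_0$ is an isomorphism in weight $0$ and zero in positive weights. Its kernel is $\bigoplus_{w\ge1}\Omega^1_{R,w}/dR_w$, and (b) applies.
\end{proof}

\begin{example}\label{ex:trunc}
Let $R=K[t]/(t^n)$. Since $d(t^n)=nt^{n-1}dt$, (D1) and (D2) give
\[
\Omega^1_R=(R\otimes_K\Omega^1_K)\oplus\bigl(K[t]/(t^{n-1})\bigr)\,dt .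
\]
For $1\le w<n$ the weight-$w$ part is $t^w\Omega^1_K\oplus Kt^{w-1}dt$, and $\iota(t^{w-1}dt)=t^w\ne0$, so $N_w(R)=t^w\Omega^1_K\cong\Omega^1_K$. For $w\ge n$ the weight-$w$ part is zero. Thus $K_2(R,(t))\cong(\Omega^1_K)^{n-1}$.
\end{example}

\section{Algebras of lines}\label{sec:lines}

In this section and the next, $\otimes$ means $\otimes_K$. We look for a counterexample among graded algebras, where Lemma~\ref{lem:graded} lets us work one weight at a time. A graded map from a polynomial ring to $K[t]/(t^n)$ is the restriction to a parametrized line through the origin. So let $r\ge2$ and $n\ge3$, and let $p_1,\dots,p_N\in K^r$ be points that span $K^r$, with coordinates $p_{ij}$. Put $P=K[X_1,\dots,X_r]$ and consider the graded map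
\[
P\longrightarrow B=\prod_{i=1}^NK[t]/(t^n),\qquad X_j\longmapsto(p_{ij}t)_i ,
\]
with kernel $I$ and image $A=P/I\subset B$. A form $f\in P_w$ goes to $(f(p_i)t^w)_i$, so
\[
I_w=\{f\in P_w: f(p_i)=0\text{ for all }i\}\quad(w<n),\qquad I_w=P_w\quad(w\ge n).
\]
Since the points span $K^r$, we have $I_0=I_1=0$. Hence $A$ is local with maximal ideal $\mathfrak m=A_+$, and $\mathfrak m/\mathfrak m^2\cong P_1$ has dimension $r\ge2$: the algebra $A$ is not a principal ideal algebra. The radical of $B$ is $B_+$. By Lemmas~\ref{lem:reduction} and~\ref{lem:graded},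
\begin{equation}\label{eq:crit}
K_2(A)\to K_2(B)\text{ is injective}\iff N_w(A)\to N_w(B)\text{ is injective for all }w\ge1 .
\end{equation}
Let $V$ be as in (D2), let $\kappa_{jl}=X_j\,dX_l-X_l\,dX_j$, let $\Lambda\subset P_1\otimes V$ be the span of the $\kappa_{jl}$ with $j<l$, and put $P_{-1}=0$.

\begin{lemma}\label{lem:Nw}
Let $w\ge1$.
\begin{enumerate}
\item[(a)] The map $N_w(P)\to N_w(A)$ is onto, and $N_w(P)=(P_w\otimes\Omega^1_K)\oplus P_{w-2}\Lambda$.
\item[(b)] In the $i$-th factor of $\Omega^1_B$, the form $f\eta$ with $f\in P_w$, $\eta\in\Omega^1_K$ maps to $t^wf(p_i)\eta$, and $\kappa_{jl}$ maps to $t^2(p_{ij}\,dp_{il}-p_{il}\,dp_{ij})$.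
\item[(c)] An element of $P_w\otimes\Omega^1_K$ that maps to zero in $\Omega^1_B$ maps to zero in $\Omega^1_A$.
\item[(d)] The kernel of $N_2(P)\to N_2(A)$ is $I_2\otimes\Omega^1_K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\Omega^1_{P,w}\to\Omega^1_{A,w}$ is onto and commutes with the projections of Lemma~\ref{lem:graded}(b); this gives the first claim. The contraction $\iota$ vanishes on $P\otimes\Omega^1_K$ and sends $dX_j$ to $X_j$, so $N_w(P)$ is the sum of $P_w\otimes\Omega^1_K$ and the kernel of $\iota$ on $P_{w-1}\otimes V=\Omega^1_{P/K,w}$. This kernel contains $P_{w-2}\Lambda$. Conversely, if $\iota\omega=0$, then $w\omega=\iota\,d_{\mathrm{rel}}\omega$ by Lemma~\ref{lem:graded}(a), and $\iota(f\,dX_j\wedge dX_l)=f\kappa_{jl}$. (This is the exactness of the Koszul complex of $X_1,\dots,X_r$ at this place.)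

(b) The first claim holds because $P\to B$ is a $K$-algebra map. For the second, $dX_l$ maps to $t\,dp_{il}+p_{il}\,dt$, and the terms $p_{ij}p_{il}\,t\,dt$ cancel.

(c) By (D1), $I_w\otimes\Omega^1_K$ maps to zero in $\Omega^1_A$. For $w\ge n$ this is all of $P_w\otimes\Omega^1_K$. For $w<n$, tensor the exact sequence $0\to I_w\to P_w\to K^N$ with $\Omega^1_K$. By (b) and Example~\ref{ex:trunc}, this identifies $I_w\otimes\Omega^1_K$ with the kernel of $P_w\otimes\Omega^1_K\to\bigoplus_it^w\Omega^1_K$.

(d) Since $I_0=I_1=0$, (D1) shows that the kernel of $\Omega^1_{P,2}\to\Omega^1_{A,2}$ consists of the forms $\xi+df$ with $\xi\in I_2\otimes\Omega^1_K$ and $f\in I_2$. Such a form lies in $N_2(P)$ only if $0=\iota(\xi+df)=2f$.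
\end{proof}

By (c), the summand $P_w\otimes\Omega^1_K$ alone causes no difficulty; everything depends on $P_{w-2}\Lambda$. By (d), the forms $\kappa_{jl}$ survive in $N_2(A)$, so $B$ has to detect them. This is why $n\ge3$: for $n=2$ the proof of (d) still applies, while $N_2(B)=0$. The case of the plane shows both the mechanism and the obstacle.

\begin{example}\label{ex:plane}
Let $r=2$, $P=K[x,y]$, $\kappa=x\,dy-y\,dx$, and let $c\in K$ be transcendental, so that $dc\ne0$.

\emph{Two lines}, $(1,0)$ and $(0,1)$. The coordinates are rational, so $\kappa\mapsto0$, and injectivity fails in weight $2$.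

\emph{Three lines}, $(1,0)$, $(0,1)$, $(1,c)$. Now $\kappa\mapsto(0,0,t^2dc)\neq0$. But $c^{-1}xy\,dc$ has the same image, so $\kappa-c^{-1}xy\,dc$ maps to zero, and it is nonzero in $N_2(A)$ by Lemma~\ref{lem:Nw}(d). The trouble is that quadratic forms take arbitrary values at the three points, so that the image of $P_2\otimes\Omega^1_K$ fills $N_2(B)$.

\emph{Four lines}, $(1,0)$, $(0,1)$, $(1,1)$, $(1,c)$. For $f=\alpha x^2+\beta xy+\gamma y^2$ the four values are $\alpha$, $\gamma$, $\alpha+\beta+\gamma$, $\alpha+\beta c+\gamma c^2$, so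
\[
f(p_4)-c\,f(p_3)-(1-c)f(p_1)-(c^2-c)f(p_2)=0\qquad\text{for all }f\in P_2 .
\]
Taking this combination of the four components defines a map $N_2(B)\to\Omega^1_K$ that kills the image of $P_2\otimes\Omega^1_K$ and sends the image $(0,0,0,t^2dc)$ of $\kappa$ to $dc$. So if $\xi+\lambda\kappa\mapsto0$ with $\xi\in P_2\otimes\Omega^1_K$ and $\lambda\in K$, then $\lambda=0$, and Lemma~\ref{lem:Nw}(c) gives injectivity in weight $2$. The price is paid in weight $3$. Take $n=3$. Here $I_2=0$ and $I_3=P_3$, so $A_3=0$ and, by (D1), $N_3(A)=\Omega^1_{A,3}=(P_2\otimes V)/d_{\mathrm{rel}}P_3$ has dimension $6-4=2$. But $N_3(B)=0$.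
\end{example}

The example shows two opposite needs. Weight $2$ needs many points, so that the values of quadratic forms satisfy a linear relation that the images of the $\kappa_{jl}$ violate. Weight $3$ needs few points, so that $I_2$ is large. Indeed, for $n=3$ and any configuration, (D1) gives $N_3(A)=(P_2\otimes V)/(I_2\otimes V+d_{\mathrm{rel}}P_3)$, and this space must vanish. The next proposition shows that higher weights require nothing more. A relation $\sum_i\lambda_if(p_i)=0$ with all $\lambda_i\ne0$ becomes $\sum_if(p_i)=0$ after replacing $p_i$ by $\sqrt{\lambda_i}\,p_i$, and we state the condition in this form.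

\begin{proposition}\label{prop:criterion}
Assume that
\begin{enumerate}
\item[(A)] $\sum_if(p_i)=0$ for all $f\in P_2$;
\item[(B)] the forms $\theta_{jl}=\sum_i(p_{ij}\,dp_{il}-p_{il}\,dp_{ij})$, $j<l$, are linearly independent over $K$ in $\Omega^1_K$;
\item[(C)] $P_2\otimes V=I_2\otimes V+d_{\mathrm{rel}}P_3$.
\end{enumerate}
Then $K_2(A)\to K_2(B)$ and $\Omega^1_A\to\Omega^1_B$ are injective.
\end{proposition}

\begin{proof}
We show that $N_w(A)\to N_w(B)$ is injective for all $w\ge1$. By Lemma~\ref{lem:Nw}(a) and (c), it suffices to show that an element of $N_w(A)$ that dies in $N_w(B)$ comes from $P_w\otimes\Omega^1_K$. For $w=1$ this holds because $N_1(P)=P_1\otimes\Omega^1_K$.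

Let $w=2$, and let $\sum_af_a\eta_a+\sum_{j<l}\lambda_{jl}\kappa_{jl}$ map to zero, with $f_a\in P_2$, $\eta_a\in\Omega^1_K$, $\lambda_{jl}\in K$. Since $2<n$, Lemma~\ref{lem:Nw}(b) and Example~\ref{ex:trunc} give, for each $i$,
\[
\sum_af_a(p_i)\eta_a+\sum_{j<l}\lambda_{jl}(p_{ij}\,dp_{il}-p_{il}\,dp_{ij})=0\quad\text{in }\Omega^1_K .
\]
Sum over $i$. The first terms cancel by (A), which leaves $\sum_{j<l}\lambda_{jl}\theta_{jl}=0$. By (B) all $\lambda_{jl}$ vanish.

Let $w\ge3$. We claim that all of $N_w(A)$ comes from $P_w\otimes\Omega^1_K$. Let $\kappa\in P_1\Lambda\subset P_2\otimes V$. By (C), $\kappa=\sum_jf_j\,dX_j+d_{\mathrm{rel}}F$ with $f_j\in I_2$ and $F\in P_3$. Applying $\iota$ gives $0=\sum_jf_jX_j+3F$, so $F\in I_3$. In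
\[
\kappa=\sum_jf_j\,dX_j+dF-F^\delta
\]
the first two terms vanish in $\Omega^1_A$ by (D1). So $\kappa$ has the same image as $-F^\delta\in P_3\otimes\Omega^1_K$. Multiplying by $P_{w-3}$, we see that the image of $P_{w-2}\Lambda=P_{w-3}P_1\Lambda$ lies in the image of $P_w\otimes\Omega^1_K$. This proves the claim, and the injectivity on $K_2$ follows from \eqref{eq:crit}.

The map $\Omega^1_A\to\Omega^1_B$ preserves weights. In weight $0$ it is the diagonal $\Omega^1_K\to(\Omega^1_K)^N$. In weight $w\ge1$, let $da+\omega\mapsto0$ with $a\in A_w$ and $\omega\in N_w(A)$. Applying $\iota$ gives $wa=0$ in $B$, so $a=0$ because $A\subset B$, and then $\omega=0$ by the first part.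
\end{proof}

Condition (C) involves $I_2$, which is inconvenient to write down. Its dual form involves only the points. For $u\in K^r$ and $F\in P_3$ let $u\cdot\nabla F=\sum_ju_j\,\partial_jF\in P_2$, and consider the linear system
\begin{equation}\label{eq:dual}
\sum_{i=1}^N(u_i\cdot\nabla F)(p_i)=0\qquad\text{for all }F\in P_3
\end{equation}
in unknown vectors $u_1,\dots,u_N\in K^r$. Under (A), the constant families $u_1=\dots=u_N$ are solutions.

\begin{lemma}\label{lem:dual}
Assume \textup{(A)}, and assume that every solution of \eqref{eq:dual} is constant. Then \textup{(C)} holds, and $\dim_KA_2=N-1$.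
\end{lemma}

\begin{proof}
Let $\varphi$ be a linear functional on $P_2\otimes V$ that vanishes on $I_2\otimes V+d_{\mathrm{rel}}P_3$; we show $\varphi=0$. For each $j$, the functional $f\mapsto\varphi(f\,dX_j)$ vanishes on $I_2$, which is the common kernel of the evaluations at the $p_i$ because $2<n$. So it is a linear combination of them: $\varphi(f\,dX_j)=\sum_iu_{ij}f(p_i)$. Put $u_i=(u_{ij})_j$. Then $\varphi(d_{\mathrm{rel}}F)$ is the left side of \eqref{eq:dual}, so $(u_i)$ is a solution, and all $u_i$ equal one vector $u$. Hence $\varphi(f\,dX_j)=u_j\sum_if(p_i)=0$ by (A).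

If $\sum_ic_if(p_i)=0$ for all $f\in P_2$, then $(c_iu)_i$ solves \eqref{eq:dual} for any $u\ne0$, so all $c_i$ are equal. Thus (A) is the only relation up to a scalar, and the image $A_2$ of $P_2$ in $K^N$ is a hyperplane.
\end{proof}

\section{Two orthonormal frames in $K^8$}\label{sec:frames}

\subsection{The shape of the configuration}

The hypotheses of Lemma~\ref{lem:dual} leave little choice. Let $\Pi$ be the $r\times N$ matrix with columns $p_i$. Testing (A) on the monomials $X_jX_l$ shows that it is equivalent to $\Pi\Pi^T=\sum_ip_ip_i^T=0$. So the row space of $\Pi$, which has dimension $r$, is contained in its own orthogonal complement in $K^N$, and $N\ge2r$. The system \eqref{eq:dual} has $\binom{r+2}3$ equations, $rN$ unknowns and an $r$-dimensional space of constant solutions. If there are no other solutions, then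
\[
\binom{r+2}{3}\ge r(N-1)\ge r(2r-1).
\]
The outer inequality reads $(r-1)(r-8)\ge0$, so $r\ge8$; and for $r=8$ both ends equal $120$, which forces $N=16$. After renumbering the points and changing coordinates, $\Pi=(1\mid M)$ with $1+MM^T=0$, that is, $M=\sqrt{-1}\,g$ with $g$ orthogonal. It remains to choose $g$. Condition (B) asks for $\binom82=28$ independent differentials, so we let $g$ depend on $28$ independent parameters through the Cayley transform. The condition on \eqref{eq:dual} is the nonvanishing of a minor, so it suffices to verify it at one special value of the parameters. The identity matrix will not do, since the two frames then coincide; we use a Hadamard matrix.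

\subsection{The construction}

Index the coordinates of $K^8$ by $\mathbb F_2^3$, with standard basis $e_x$ and standard symmetric bilinear form $\langle\,,\rangle$; when convenient, number them $1,\dots,8$. Let
\[
h=\bigl(8^{-1/2}(-1)^{x\cdot y}\bigr)_{x,y\in\mathbb F_2^3}.
\]
Its entries lie in $\mathbb Q(\sqrt2)$. The sum $\sum_x(-1)^{x\cdot z}$ is $8$ for $z=0$ and $0$ otherwise, so $hh^T=1$. Choose $28$ elements $s_{jl}\in K$, $1\le j<l\le8$, algebraically independent over $\mathbb Q$, hence over the algebraic extension $\mathbb Q(\sqrt2)$. Let $S$ be the skew-symmetric matrix with these entries above the diagonal. As a polynomial in the entries of $S$, $\det(1+S)$ has integer coefficients and value $1$ at $S=0$, so it is nonzero at the $s_{jl}$. Thus $1+S$ and $1-S=(1+S)^T$ are invertible. Put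
\[
Q=(1-S)(1+S)^{-1},\qquad g=hQ .
\]
Then $Q^T=(1-S)^{-1}(1+S)$. The matrices $1\pm S$ and their inverses commute, so $QQ^T=1$, and $gg^T=hh^T=1$. Let $g_y$ be the columns of $g$. The $16$ points $p_i$ are the eight vectors $e_x$ and the eight vectors $\sqrt{-1}\,g_y$. They span $K^8$, and (A) holds because $\sum_ip_ip_i^T=1-gg^T=0$.

\subsection{Twenty-eight independent forms}

For a matrix $g$ over $K$, let $dg$ be the matrix of the differentials of its entries.

\begin{lemma}\label{lem:indep}
The matrix $g\,dg^T$ is skew-symmetric, and its $28$ entries above the diagonal are linearly independent over $K$ in $\Omega^1_K$. Condition \textup{(B)} holds.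
\end{lemma}

\begin{proof}
Differentiating $gg^T=1$ gives $dg\,g^T+g\,dg^T=0$, and $dg\,g^T=(g\,dg^T)^T$. We have $Q^T=(1-S)^{-1}\bigl(2-(1-S)\bigr)=2(1-S)^{-1}-1$. The rule $d(U^{-1})=-U^{-1}\,dU\,U^{-1}$ gives $dQ^T=2(1-S)^{-1}\,dS\,(1-S)^{-1}$. With $E=(1+S)^{-1}$, so that $E^T=(1-S)^{-1}$, we get
\[
Q\,dQ^T=2(1+S)^{-1}\,dS\,(1-S)^{-1}=2E\,dS\,E^T .
\]
By (D3), $dh=0$, so $g\,dg^T=h\,Q\,dQ^T\,h^T=2(hE)\,dS\,(hE)^T$.

For skew-symmetric $M$ and $W$ we have $\operatorname{tr}(MW)=-2\sum_{j<l}M_{jl}W_{jl}$. So a linear relation among the $28$ entries can be written $\operatorname{tr}(M\,g\,dg^T)=0$ with $M$ skew-symmetric over $K$. It gives $\operatorname{tr}(M'\,dS)=0$ for the skew-symmetric matrix $M'=(hE)^TM(hE)$. The $ds_{jl}$ are independent by (D3), so $M'=0$, and $M=0$ because $hE$ is invertible.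

Finally, the entries of $e_x$ and the number $\sqrt{-1}$ have zero differential, so $\sum_ip_i\,dp_i^T=-\sum_yg_y\,dg_y^T=-g\,dg^T$. As this matrix is skew-symmetric, $\theta_{jl}=-2(g\,dg^T)_{jl}$.
\end{proof}

\subsection{The linear system}

The form $u\cdot\nabla F$ is quadratic, so its value at $\sqrt{-1}\,g_y$ is minus its value at $g_y$. Hence \eqref{eq:dual} is the case $\gamma=g$ of the following system, defined for any orthogonal $8\times8$ matrix $\gamma$ with columns $\gamma_y$:
\begin{equation}\label{eq:star}
\sum_x(a_x\cdot\nabla F)(e_x)=\sum_y(b_y\cdot\nabla F)(\gamma_y)\qquad\text{for all }F\in P_3 ,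
\end{equation}
with unknowns $a_x,b_y\in K^8$. The constant families $a_x=b_y=u$ are solutions, because $\sum_xe_xe_x^T=1=\sum_y\gamma_y\gamma_y^T$.

\begin{lemma}\label{lem:hadamard}
For $\gamma=h$, all solutions of \eqref{eq:star} are constant.
\end{lemma}

\begin{proof}
Let $h_y$ be the columns of $h$, an orthonormal basis of $K^8$. Let $h_y(x)=8^{-1/2}(-1)^{x\cdot y}$ be their entries and $\lambda_y=\langle h_y,\cdot\rangle\in P_1$, so that $u\cdot\nabla\lambda_y=\langle h_y,u\rangle$. We first isolate the $a_x$ by choosing cubics whose gradient vanishes on the second frame.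

Take $F=\lambda_p\lambda_q\lambda_s$ with $p,q,s$ distinct. At each $h_y$ at least two of the three factors vanish, so $\nabla F(h_y)=0$, and the right side of \eqref{eq:star} is zero. On the left,
\[
(a_x\cdot\nabla F)(e_x)=\langle h_p,a_x\rangle h_q(x)h_s(x)+\langle h_q,a_x\rangle h_p(x)h_s(x)+\langle h_s,a_x\rangle h_p(x)h_q(x).
\]
Here the group structure enters: $h_q(x)h_s(x)=8^{-1/2}h_{q+s}(x)$. With $c(z,y)=\sum_x\langle h_y,a_x\rangle h_z(x)$ we obtain
\begin{equation}\label{eq:three}
c(q+s,p)+c(p+s,q)+c(p+q,s)=0\qquad(p,q,s\text{ distinct}).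
\end{equation}
In each term the two arguments add up to $p+q+s$, so the equations split according to this sum. Fix $v\in\mathbb F_2^3$ and put $\beta(z)=c(z,v+z)$ for $z\ne0$. The seven nonzero elements of $\mathbb F_2^3$ are the points of the Fano plane; its lines are the triples of distinct nonzero elements $p',q',s'$ with $p'+q'+s'=0$. Given a line, put $p=v+p'$, $q=v+q'$, $s=v+s'$. These are distinct, and $q+s=q'+s'=p'$, $p+s=q'$, $p+q=s'$. So \eqref{eq:three} reads $\beta(p')+\beta(q')+\beta(s')=0$: the function $\beta$ has zero sum on every line. The lines through a point $z$ are the triples $\{z,z',z+z'\}$; there are three of them, and they contain each other point once. Adding the three equations gives $2\beta(z)+\sum_{z'\ne0}\beta(z')=0$. So $\beta$ is constant, and one line gives $3\beta=0$, hence $\beta=0$.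

As $v$ was arbitrary, $c(z,y)=0$ for all $y$ and all $z\ne0$. So for each $y$ the vector $(\langle h_y,a_x\rangle)_x\in K^8$ is orthogonal to all $h_z$ with $z\neq0$, and is therefore a multiple of $h_0=8^{-1/2}(1,\dots,1)$. Thus $\langle h_y,a_x\rangle$ does not depend on $x$, for each $y$, and all $a_x$ equal one vector $u$.

Subtracting the constant solution $u$, we get $\sum_y((b_y-u)\cdot\nabla F)(h_y)=0$ for all $F\in P_3$. For $F=\lambda_y^2\lambda_z$ with $z\ne y$, the gradient is $2\lambda_y\lambda_zh_y+\lambda_y^2h_z$; it equals $h_z$ at $h_y$ and vanishes at the other basis vectors. For $F=\lambda_y^3$, the gradient $3\lambda_y^2h_y$ equals $3h_y$ at $h_y$ and vanishes at the other basis vectors. Hence $\langle b_y-u,h_z\rangle=0$ for all $z$, and $b_y=u$.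
\end{proof}

\begin{lemma}\label{lem:generic}
For $\gamma=g$, all solutions of \eqref{eq:star} are constant.
\end{lemma}

\begin{proof}
Taking for $F$ the $\binom{10}3=120$ cubic monomials, we see that \eqref{eq:star} is a system of $120$ linear equations in $16\cdot8=128$ unknowns, whose coefficients are integer polynomials in the entries of $\gamma$. By Lemma~\ref{lem:hadamard} its rank at $\gamma=h$ is $128-8=120$. So some $120\times120$ minor $\Delta$, an integer polynomial in the entries of $\gamma$, has $\Delta(h)\neq0$. Treat the entries of $S$ as indeterminates. By Cramer's rule, $\Delta\bigl(h(1-S)(1+S)^{-1}\bigr)=G(S)/\det(1+S)^m$ for some $m$ and some polynomial $G$ over $\mathbb Q(\sqrt2)$, and $G(0)=\Delta(h)\ne0$. A nonzero polynomial over $\mathbb Q(\sqrt2)$ does not vanish at the $s_{jl}$, so $\Delta(g)\ne0$. Hence the system has rank $120$ at $\gamma=g$, and its solution space has dimension $8$. The constant solutions fill it.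
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $A\subset B$ be the algebra of Section~\ref{sec:lines} attached to the $16$ points. It is local with $\dim\mathfrak m/\mathfrak m^2=8$. We have checked (A); Lemma~\ref{lem:indep} gives (B); Lemmas~\ref{lem:generic} and~\ref{lem:dual} give (C). Proposition~\ref{prop:criterion} applies.
\end{proof}

For $n=3$, Lemma~\ref{lem:dual} gives $\dim_KA=1+8+15=24$, while $\dim_KB=48$. The hypothesis on the transcendence degree was used only to choose the $s_{jl}$, and their independence was used for the invertibility of $1+S$ and in Lemmas~\ref{lem:indep} and~\ref{lem:generic}.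

\section{Algebras defined over $\overline{\mathbb Q}$}\label{sec:qbar}

Write $k=\overline{\mathbb Q}$. We assume that $A$ is not a principal ideal algebra and show that $K_2(A)\to K_2(B)$ is not injective.

\subsection{Reduction to a statement about one form}

Since $A\subset B$, the algebra $A$ is finite-dimensional over $K$, so $A_0$ is finite-dimensional over $k$ and is a product of local algebras with residue field $k$. If $\mathfrak m_0$ is the maximal ideal of a factor $A_0'$, then $\mathfrak m_0\otimes_kK$ is a nilpotent ideal of $A_0'\otimes_kK$ with quotient $K$, so $A'_0\otimes_kK$ is local. Let $\varepsilon_1,\dots,\varepsilon_u$ be the corresponding idempotents of $A$. The inclusion $A\subset B$ is the product of the inclusions $\varepsilon_jA\subset\varepsilon_jB$, and each $\varepsilon_jB$ is a quotient of $B$, hence a principal ideal algebra. By Lemma~\ref{lem:artin}(b) some $\varepsilon_jA$ is not a principal ideal algebra, and $K_2$ commutes with products. So we may assume that $A_0$ and $A$ are local, with maximal ideals $\mathfrak m_0$ and $\mathfrak m=\mathfrak m_0\otimes_kK$.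

By Lemma~\ref{lem:artin}, $B=\prod_iK[t]/(t^{n_i})$, the number $r=\dim_k\mathfrak m_0/\mathfrak m_0^2=\dim_K\mathfrak m/\mathfrak m^2$ is at least $2$, and $A_0=T/\mathfrak a$ with $T=k[x_1,\dots,x_r]$ and $\mathfrak n^p\subset\mathfrak a\subset\mathfrak n^2$. By (D2) and (D3), $\Omega^1_T=\Omega^1_{T/k}$ is free on the $dx_j$. A form on $T$ gives a form on $A$ through $T\to A_0\to A$. We shall find $\omega\in\mathfrak n\Omega^1_T$ such that
\begin{enumerate}
\item[(i)] $\omega$ is not exact on $A$;
\item[(ii)] $\phi^*\omega$ is exact for every $K$-algebra map $\phi\colon A\to K[t]/(t^m)$, $m\geq1$.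
\end{enumerate}
Such a form maps to zero in $\Omega^1_{A/\mathfrak m}$, so it defines a nonzero class in $HC_1(A,\mathfrak m)$, and this class dies in $\Omega^1_B/dB$ by (ii) and (D4). Lemma~\ref{lem:reduction} then completes the proof.

The form $x_1\,dx_2$ of the introduction need not satisfy (ii) when $\Omega^1_K\ne0$, and $A$ carries no grading that could organize the search. We translate both (i) and (ii) into inequalities for the order of vanishing of $d\omega$ along arcs. The two inequalities turn out to differ, and $\omega$ is found in the gap between them.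

\subsection{Arcs and orders}

An \emph{arc} is a $k$-algebra map $\Phi\colon T\to L[t]$, where $L\supset k$ is a field, such that all $\Phi(x_j)$ lie in $tL[t]$ and are not all zero. Let $\operatorname{ord}f$ be the $t$-adic order of $f\in L[t]$, with $\operatorname{ord}0=\infty$, and put
\[
\nu(\Phi)=\min_j\operatorname{ord}\Phi(x_j),\qquad\alpha(\Phi)=\min_{f\in\mathfrak a}\operatorname{ord}\Phi(f).
\]
Then $\nu(\Phi)\ge1$, and a form $f$ of degree $q$ has $\operatorname{ord}\Phi(f)\ge q\,\nu(\Phi)$. From $\mathfrak a\subset\mathfrak n^2$ and $x_j^p\in\mathfrak a$ we get $2\nu(\Phi)\le\alpha(\Phi)\le p\,\nu(\Phi)$.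

The differential lowers the $t$-adic order of the coefficient of $dt$. To avoid this loss we measure forms against $dt/t$. Let $M_L$ be the free $L[t]$-module $(L[t]\otimes_L\Omega^1_L)\oplus L[t]\frac{dt}t$, which contains $\Omega^1_{L[t]}$. Its second exterior power
\[
\Lambda^2M_L=(L[t]\otimes_L\Omega^2_L)\oplus\Bigl(\tfrac{dt}t\wedge\bigl(L[t]\otimes_L\Omega^1_L\bigr)\Bigr)
\]
is free and contains $\Omega^2_{L[t]}$. For $\theta\in\Lambda^2M_L$ let $\operatorname{ord}\theta=\sup\{j:\theta\in t^j\Lambda^2M_L\}$. In a basis this is the minimum of the orders of the coefficients, so $\operatorname{ord}(f\theta)=\operatorname{ord}f+\operatorname{ord}\theta$ and $\operatorname{ord}(\theta+\theta')\ge\min(\operatorname{ord}\theta,\operatorname{ord}\theta')$. Since $d(ct^j)=t^j(dc+jc\,\frac{dt}t)$, we have $df\in t^{j}M_L$ for $f\in t^jL[t]$. Hence, for $f,f'\in T$,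
\begin{equation}\label{eq:ord}
\operatorname{ord}\Phi^*(df\wedge df')\ge\operatorname{ord}\Phi(f)+\operatorname{ord}\Phi(f').
\end{equation}
It is essential to allow arbitrary fields $L$: for $L=k$ the module $\Lambda^2M_k$ is zero, and arcs over $k$ see no $2$-forms.

\begin{lemma}\label{lem:exact}
If $\omega\in\Omega^1_T$ is exact on $A$, then $\operatorname{ord}\Phi^*(d\omega)\ge\alpha(\Phi)+\nu(\Phi)$ for every arc $\Phi$.
\end{lemma}

\begin{proof}
By (D4), $\Omega^1_{A/K}/dA=(\Omega^1_{A_0/k}/dA_0)\otimes_kK$, and the image of $\omega$ in this space is $[\omega]\otimes1$. If $\omega$ is exact in $\Omega^1_A$, this image is zero, so $[\omega]=0$. By (D1), $\omega=dG+\sum_jf_j\,dx_j$ in $\Omega^1_T$ with $G\in T$ and $f_j\in\mathfrak a$. Then $d\omega=\sum_jdf_j\wedge dx_j$, and \eqref{eq:ord} applies.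
\end{proof}

\begin{lemma}\label{lem:dies}
If $\omega\in\mathfrak n\Omega^1_T$ and $\operatorname{ord}\Phi^*(d\omega)\ge\alpha(\Phi)$ for every arc $\Phi$, then $\omega$ satisfies \textup{(ii)}.
\end{lemma}

\begin{proof}
Let $\phi\colon A\to R=K[t]/(t^m)$. The elements $\phi(x_j)$ are nilpotent, so they lie in $(t)$. If they are all zero, then $\phi^*\omega=0$. Otherwise, lift them to $tK[t]$; this defines an arc $\Phi\colon T\to K[t]$ that lifts $T\to A\to R$. Then $\Phi(\mathfrak a)\subset t^mK[t]$, so $\alpha(\Phi)\ge m$, and by hypothesis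
\[
\Phi^*(d\omega)=t^m\eta_2+t^{m-1}dt\wedge\eta_1,\qquad\eta_j\in K[t]\otimes_K\Omega^j_K .
\]
This form is zero in $\Omega^2_R$, because $t^m=0$ and $mt^{m-1}dt=d(t^m)=0$ there. So $\phi^*\omega$ is closed. It lies in $t\Omega^1_R$, so its homogeneous components have weight $\ge1$, and each of them is closed because $d$ preserves weights. By Lemma~\ref{lem:graded}(a) they are exact.
\end{proof}

So it suffices to find $\omega\in\mathfrak n\Omega^1_T$ with
\begin{equation}\label{eq:window}
\operatorname{ord}\Phi^*(d\omega)\ge\alpha(\Phi)\ \text{ for all arcs }\Phi,\qquad\operatorname{ord}\Phi_0^*(d\omega)<\alpha(\Phi_0)+\nu(\Phi_0)\ \text{ for one arc }\Phi_0 .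
\end{equation}

\begin{example}\label{ex:window}
Let $T=k[x,y]$, and let $\Phi_0$ be the arc $x\mapsto t$, $y\mapsto ct$ over $L=k(c)$, with $c$ transcendental. Then $\nu(\Phi_0)=1$, and
\[
\Phi_0^*(dx\wedge dy)=dt\wedge(t\,dc+c\,dt)=t^2\,\tfrac{dt}t\wedge dc
\]
has order $2$. For $\mathfrak a=(xy,x^n,y^n)$ with $n\ge2$, take $\omega=x\,dy$. By \eqref{eq:ord}, $\operatorname{ord}\Phi^*(d\omega)\ge\operatorname{ord}\Phi(xy)\ge\alpha(\Phi)$ for all $\Phi$, and along $\Phi_0$ the order is $2<\alpha(\Phi_0)+1=3$. For $\mathfrak a=(x,y)^p$ with $p\ge2$, take $\omega=x^{p-1}dy$, so that $d\omega=(p-1)x^{p-2}dx\wedge dy$. Its order is at least $p\,\nu(\Phi)\ge\alpha(\Phi)$ for all $\Phi$, and along $\Phi_0$ it is $p<\alpha(\Phi_0)+1=p+1$. For $p\ge3$ the form $x\,dy$ violates the first condition in \eqref{eq:window}, since $2<p=\alpha(\Phi_0)$.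
\end{example}

\subsection{The form $\ell^q\,d\ell'$}

In Example~\ref{ex:window} the degree of $\omega$ depends on $\mathfrak a$. In general we pick it by a minimality argument. Multiplying by a suitable variable raises the order along $\Phi$ by exactly $\nu(\Phi)$, which is the width of the gap in \eqref{eq:window}. So at the first degree where all $2$-forms reach the upper bound $\alpha+\nu$, the $2$-forms of the preceding degree reach the lower bound $\alpha$, and some of them miss the upper one.

\begin{lemma}\label{lem:window}
There are an integer $q\ge1$ and linear forms $\ell,\ell'\in T$ such that $\omega=\ell^q\,d\ell'$ satisfies \eqref{eq:window}.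
\end{lemma}

\begin{proof}
For $q\ge0$ let $(C_q)$ be the statement
\[
\operatorname{ord}\Phi^*(f\,dx_a\wedge dx_b)\ge\alpha(\Phi)+\nu(\Phi)\quad\text{for all arcs $\Phi$, forms $f\in T$ of degree $q$, and $a,b$.}
\]
It holds for $q\ge p-1$, since by \eqref{eq:ord} the left side is at least $(q+2)\nu(\Phi)\ge p\,\nu(\Phi)+\nu(\Phi)$. The statement $(C_0)$ fails, and this is where $r\ge2$ and $\mathfrak a\subset\mathfrak n^2$ are used. Indeed, along the arc $x_1\mapsto t$, $x_2\mapsto ct$, $x_j\mapsto0$ $(j\ge3)$ over $k(c)$, the form $dx_1\wedge dx_2$ has order $2$ as in Example~\ref{ex:window}, while $\alpha+\nu\ge3\nu=3$.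

Let $q$ be minimal such that $(C_q)$ holds. Then $q\ge1$, and $(C_{q-1})$ fails for some arc $\Phi_0$ over a field $L_0$, some form $f$ of degree $q-1$, and some indices. Put $\nu_0=\nu(\Phi_0)$ and $\mu=\min_{a,b}\operatorname{ord}\Phi_0^*(dx_a\wedge dx_b)$. The offending $2$-form has order at least $(q-1)\nu_0+\mu$ along $\Phi_0$, so
\begin{equation}\label{eq:fail}
(q-1)\nu_0+\mu<\alpha(\Phi_0)+\nu_0 ,
\end{equation}
and in particular $\mu<\infty$. The offending $2$-form need not be of the shape $d\omega$. We replace it by one that is and whose order along $\Phi_0$ is exactly $(q-1)\nu_0+\mu$.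

For $c,c'\in k^r$ let $\ell=\sum_ac_ax_a$ and $\ell'=\sum_bc'_bx_b$. The coefficient of $t^{\nu_0}$ in $\Phi_0(\ell)$ is a $k$-linear function of $c$ with values in $L_0$, and it is nonzero by the definition of $\nu_0$. The class of $\Phi_0^*(d\ell\wedge d\ell')$ in $t^\mu\Lambda^2M_{L_0}/t^{\mu+1}\Lambda^2M_{L_0}$ is a $k$-bilinear function of $(c,c')$, and it is nonzero by the definition of $\mu$. Composing with suitable $k$-linear functionals on the two target spaces, we get two nonzero polynomials in $(c,c')$ over $k$. As $k$ is infinite, their product is nonzero at some point. For the corresponding $\ell,\ell'$ we have $\operatorname{ord}\Phi_0(\ell)=\nu_0$ and $\operatorname{ord}\Phi_0^*(d\ell\wedge d\ell')=\mu$.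

Put $\omega=\ell^q\,d\ell'$, so that $d\omega=q\,\ell^{q-1}d\ell\wedge d\ell'$. Then $\operatorname{ord}\Phi_0^*(d\omega)=(q-1)\nu_0+\mu$, and \eqref{eq:fail} is the second condition in \eqref{eq:window}. For the first, let $\Phi$ be any arc and choose $a$ with $\operatorname{ord}\Phi(x_a)=\nu(\Phi)$. The form $x_a\,d\omega$ is a $k$-linear combination of the forms $x_a\ell^{q-1}dx_b\wedge dx_{b'}$, whose coefficients have degree $q$. By $(C_q)$,
\[
\nu(\Phi)+\operatorname{ord}\Phi^*(d\omega)=\operatorname{ord}\Phi^*(x_a\,d\omega)\ge\alpha(\Phi)+\nu(\Phi).\qedhere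
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:qbar}]
The form $\omega$ of Lemma~\ref{lem:window} lies in $\mathfrak n\Omega^1_T$ because $q\ge1$. It satisfies (i) by Lemma~\ref{lem:exact} and (ii) by Lemma~\ref{lem:dies}. So $K_2(A)\to K_2(B)$ is not injective.
\end{proof}

\begin{remark}
The hypothesis that $A$ is defined over $\overline{\mathbb Q}$ is used in Lemma~\ref{lem:exact}, through $\Omega^1_k=0$. If one runs the argument with $K$ in place of $k$ and with absolute forms, an exact $\omega$ has the shape $dG+\sum_jf_j\,dx_j+\sum_if'_i\eta_i$ with $f_j,f'_i\in\mathfrak a$ and $\eta_i\in\Omega^1_K$. For $d(f'_i\eta_i)=df'_i\wedge\eta_i+f'_i\,d\eta_i$ the argument yields only the bound $\alpha(\Phi)$, without the gain $\nu(\Phi)$, and the gap in \eqref{eq:window} closes.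
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bloch}
Bloch, \emph{$K_2$ of Artinian $\mathbb Q$-algebras}, Comm. Algebra \textbf{3} (1975).

\bibitem{Krishna}
Amalendu Krishna, \emph{On $K_2$ of $1$-dimensional local rings}, arXiv:math/0402190 (2004).

\end{thebibliography}
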